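\title{Rigidity for torsion log \'etale sheaves with log transfers}

\begin{abstract}
Let $k$ be a perfect field of exponential characteristic $p$, and let $\overline{\square}$ be the projective line with the log structure at infinity. We prove that a strictly $\overline{\square}$-invariant log \'etale sheaf with log transfers on log smooth fs log schemes over $k$ that is torsion prime to $p$ comes from the small \'etale site of $k$. This logarithmic analog of Suslin's rigidity theorem was posed as a conjecture by Binda, Park and {\O}stv{\ae}r. The proof uses only $\overline{\square}$-invariance of $H^0$ and a weak form of $\overline{\square}$-invariance of $H^1$. Its central step is a partial fraction decomposition on the projective line that trades arbitrary poles for logarithmic ones. We also prove the converse, which classifies these sheaves by torsion \'etale sheaves on $\operatorname{Spec}k$.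
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a perfect field $k$ of exponential characteristic $p$, so that $p=1$ if $\operatorname{char}k=0$ and $p=\operatorname{char}k$ otherwise. Let $\mathrm{lSm}/k$ be the category of fs log schemes that are log smooth, separated and of finite type over $k$, with the log \'etale topology. We follow the conventions of \cite{BPO} and recall them in Section~\ref{sec:conv}. For $X\in\mathrm{lSm}/k$ we write $\underline X$ for the underlying scheme and $X^\circ=X-\partial X$ for the \emph{interior}, the open subscheme where the log structure is trivial. A reader new to log geometry may picture a smooth scheme $\underline X$ with a strict normal crossing divisor $\partial X$; every object has this form locally for the log \'etale topology (Lemma~\ref{lem:goodcover}). The unit interval of the theory is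
\[
\overline{\square}=(\mathbb P^1,\infty),
\]
the projective line with the compactifying log structure at $\infty$. Its interior is $\mathbb A^1$.

A \emph{log \'etale sheaf with log transfers} is a log \'etale sheaf of abelian groups $\mathcal F$ on $\mathrm{lSm}/k$ that is also contravariant for finite log correspondences, that is, for those finite multivalued maps $X^\circ\to Y^\circ$ that extend over the boundary as maps of log schemes (Definition~\ref{def:cor}). We consider three properties of such a sheaf.
\begin{itemize}
\item $\mathcal F$ is \emph{strictly $\overline{\square}$-invariant} if for every $X\in\mathrm{lSm}/k$ and every $i\ge0$ the projection induces an isomorphism $H^i_{\mathrm{l\acute{e}t}}(X,\mathcal F)\to H^i_{\mathrm{l\acute{e}t}}(X\times\overline{\square},\mathcal F)$.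
\item $\mathcal F$ is \emph{torsion prime to $p$} if every local section is killed by some positive integer prime to $p$.
\item $\mathcal F$ is \emph{locally constant} if it comes from the small \'etale site of $k$: there is an \'etale sheaf $G$ on $\operatorname{Spec}k$ such that $\mathcal F$ is isomorphic, as a log \'etale sheaf on $\mathrm{lSm}/k$, to the sheaf $\eta_\sharp G$ obtained by pulling back $G$ along the structure maps $X\to\operatorname{Spec}k$ (Section~\ref{sec:eta}).
\end{itemize}
The following logarithmic analog of Suslin's rigidity theorem is posed in \cite{BPO}.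

\medskip
\noindent\textbf{Conjecture.} \emph{Every strictly $\overline{\square}$-invariant log \'etale sheaf with log transfers that is torsion prime to $p$ is locally constant.}
\medskip

To see what is at stake, compare invariance under $\overline{\square}$ with invariance under $\mathbb A^1$. If $F_0$ is a presheaf on smooth $k$-schemes with $F_0(U)=F_0(U\times\mathbb A^1)$ for all $U$, then the presheaf $X\mapsto F_0(X^\circ)$ takes the same value on $X$ and on $X\times\overline{\square}$, because the interior of $X\times\overline{\square}$ is $X^\circ\times\mathbb A^1$. In the other direction there is no implication. The presheaf $\mathcal O\colon X\mapsto\Gamma(\underline X,\mathcal O_{\underline X})$ satisfies $\mathcal O(X\times\overline{\square})=\Gamma(\underline X\times\mathbb P^1,\mathcal O)=\mathcal O(X)$, while $\mathcal O(\mathbb A^1)=k[z]$. Invariance under $\overline{\square}$ constrains only those sections on $X\times\mathbb A^1$ that extend to $X\times\overline{\square}$, the sections with ``at most a logarithmic pole'' at infinity, and says nothing directly about the others. On the other hand, multiplication by an integer prime to $p$ is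 bijective on $\mathcal O$, so this example has no torsion of the kind the conjecture considers. One is led to guess that a section killed by an integer prime to $p$ has no room for a pole that is worse than logarithmic, and that the conjecture is true. Turning this guess into a statement that can be proved from the hypotheses is the main task of the paper.

The proof needs much less than strict invariance. For a log \'etale sheaf with log transfers $\mathcal F$ consider the following two conditions, both implied by strict $\overline{\square}$-invariance.
\begin{itemize}
\item[(H0)] $\mathrm{pr}^*\colon\mathcal F(X)\to\mathcal F(X\times\overline{\square})$ is an isomorphism for every $X\in\mathrm{lSm}/k$.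
\item[(H1)] $\mathrm{pr}^*\colon H^1_{\mathrm{l\acute{e}t}}(S,\mathcal F)\to H^1_{\mathrm{l\acute{e}t}}(S\times\overline{\square},\mathcal F)$ is surjective for every smooth affine $k$-scheme $S$ with trivial log structure.
\end{itemize}
Let $\mathcal F'\subset\mathcal F$ be the subsheaf of sections that are log \'etale locally killed by an integer prime to $p$.

\begin{theorem}\label{thm:main}
Let $\mathcal F$ be a log \'etale sheaf with log transfers on $\mathrm{lSm}/k$ that satisfies \textup{(H0)} and \textup{(H1)}. Then $\mathcal F'\cong\eta_\sharp G$ with $G=\mathcal F'|_{\operatorname{Spec}(k)_{\mathrm{\acute{e}t}}}$. In particular, if $\mathcal F$ is torsion prime to $p$, then $\mathcal F=\mathcal F'$ is locally constant. Hence the conjecture holds.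
\end{theorem}

\begin{theorem}\label{thm:converse}
If $G$ is a torsion \'etale sheaf on $\operatorname{Spec}k$ with torsion prime to $p$, then
\[
H^i_{\mathrm{l\acute{e}t}}(X,\eta_\sharp G)\cong H^i_{\mathrm{\acute{e}t}}(X^\circ,G)\qquad\text{for all }X\in\mathrm{lSm}/k,\ i\ge0,
\]
and $\eta_\sharp G$ is strictly $\overline{\square}$-invariant. Consequently $G\mapsto\eta_\sharp G$ is an equivalence from torsion prime-to-$p$ \'etale sheaves on $\operatorname{Spec}k$ to strictly $\overline{\square}$-invariant log \'etale sheaves with log transfers that are torsion prime to $p$. All these sheaves $\mathcal F$ satisfy $H^i(X,\mathcal F)=H^i(X^\circ,\mathcal F)=H^i(X\times\mathbb A^1,\mathcal F)$.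
\end{theorem}

Theorem~\ref{thm:converse} is not used in the proof of Theorem~\ref{thm:main}.

\subsection*{Outline of the proof of Theorem~\ref{thm:main}}
Local constancy amounts to this: a section $u$ with $nu=0$ on a connected $X$ with a rational point $x_0$ is pulled back from its value $x_0^*u$ (Section~\ref{sec:cover}). We reduce this statement in four steps.
\begin{enumerate}
\item By (H0) alone, a section is determined by its restriction to a dense open (Section~\ref{sec:H0}). It therefore suffices to compare $u$ with $x_0^*u$ near the generic point.
\item Over an algebraic closure $L$ of the function field, the generic point and $x_0$ become two rational points, and they lie on a curve (Sections~\ref{sec:models} and~\ref{sec:const}).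
\item On an affine curve $Y$ over $L$, the difference of two points is, modulo $n$, the divisor of a function $f$ equal to $1$ at infinity. Transfer along $f$ reduces the comparison to the points $0$ and $\infty$ of $\mathbb P^1-\{1\}$ (Section~\ref{sec:curves}).
\item An $n$-torsion section on $\mathbb P^1-\{1\}$, with trivial log structure, has the same value at $0$ and at $\infty$ (Section~\ref{sec:line}).
\end{enumerate}
For an $\mathbb A^1$-invariant sheaf the last step would be part of the hypothesis, since $\mathbb P^1-\{1\}\cong\mathbb A^1$. Here it is the heart of the matter, and Section~\ref{sec:two} carries it out by hand for $n=2$.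

Condition (H1) enters at a single point, the decomposition $w=a+b$ in step (4); it is assumed for $\mathcal F$ and not for $\mathcal F'$, and the torsion of $a$ and $b$ is recovered afterwards from (H0). Transfers are used three times: in steps (3) and (4), and for an inseparable descent in step (2). That $n$ is prime to $p$ is used twice: $\mu_n(L)$ must have $n$ elements in step (4), and $n$ must be prime to the degree of an inseparable extension in step (2). That $k$ is perfect gives generic smoothness of reduced $k$-schemes of finite type and makes finite extensions of $k$ \'etale. Theorem~\ref{thm:converse} is proved in Section~\ref{sec:converse}.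

\section{Log schemes, correspondences and pullback sheaves}\label{sec:conv}

\subsection{Log schemes}
Monoids are commutative and written additively. A monoid $P$ is \emph{fine} if it is finitely generated and $P\to P^{\mathrm{gp}}$ is injective, and \emph{fs} if moreover it is saturated: $x\in P^{\mathrm{gp}}$ and $mx\in P$ for some $m\ge1$ imply $x\in P$. A \emph{log structure} on a scheme $\underline X$ is an \'etale sheaf of monoids $M$ with a homomorphism $\alpha\colon M\to(\mathcal O_{\underline X},\cdot)$ that restricts to an isomorphism $\alpha^{-1}(\mathcal O^*)\to\mathcal O^*$; it is \emph{trivial} if $M=\mathcal O^*$. A morphism $f\colon X\to Y$ is \emph{strict} if the log structure of $X$ is the pullback of that of $Y$. A \emph{chart} is a strict morphism $X\to\operatorname{Spec}\mathbb Z[P]$, where the target has the log structure generated by $P$, and $X$ is fine or fs if \'etale locally it has a chart with $P$ fine or fs. Fiber products exist in the category of fs log schemes. Their underlying schemes are the usual fiber products when one of the two maps is strict, and $X\times\overline{\square}$ has underlying scheme $\underline X\times\mathbb P^1$.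 A morphism to a log scheme with trivial log structure is the same as a morphism of underlying schemes.

We use log smoothness through Kato's chart criterion \cite[Thm.~3.5 and 3.6]{Kato}. Let $f\colon X\to Y$ be a morphism of fine log schemes and $Q$ a chart of $Y$. Then $f$ is \emph{log \'etale} (resp.\ \emph{log smooth}) if and only if, \'etale locally on $X$, there are a fine chart $P$ of $X$ and a compatible homomorphism $Q\to P$ such that the kernel and the cokernel (resp.\ the kernel and the torsion of the cokernel) of $Q^{\mathrm{gp}}\to P^{\mathrm{gp}}$ are finite of order invertible on $X$, and $\underline X\to\underline Y\times_{\operatorname{Spec}\mathbb Z[Q]}\operatorname{Spec}\mathbb Z[P]$ is \'etale (resp.\ smooth). A log \'etale morphism is \emph{Kummer \'etale} if $Q\to P$ can be taken injective with every element of $P$ having a positive multiple in $Q$.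

\begin{lemma}\label{lem:triv}
\begin{enumerate}
\item[(a)] If $S$ has trivial log structure and $S'\to S$ is log \'etale, then $S'$ has trivial log structure and $S'\to S$ is \'etale.
\item[(b)] A morphism $X'\to X$ in $\mathrm{lSm}/k$ maps $X'^\circ$ into $X^\circ$.
\item[(c)] If $X'\to X$ is log \'etale, then $X'^\circ=X'\times_XX^\circ$, and $X'^\circ\to X^\circ$ is \'etale.
\item[(d)] For $X\in\mathrm{lSm}/k$ the scheme $X^\circ$ is smooth over $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply the chart criterion with the trivial chart on $S$. \'Etale locally $S'$ has a fine chart $P$ with $P^{\mathrm{gp}}$ finite of order invertible on $S'$, and $S'\to S\times\operatorname{Spec}\mathbb Z[P]$ is \'etale. If $x\in P$ has order $m$ in $P^{\mathrm{gp}}$, then $-x=(m-1)x\in P$. So $P$ is a group, the log structure of $S'$ is trivial, and $S'\to S$ is \'etale because $\mathbb Z[P]$ is \'etale over $\mathbb Z$ where $|P|$ is invertible.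

(b) Let $x'\mapsto x$ be geometric points with $x\notin X^\circ$, and let $m\in M_{X,x}$ be a non-unit. Then $\alpha(m)$ lies in the maximal ideal at $x$, so the image of $m$ in $M_{X',x'}$ maps into the maximal ideal at $x'$ and is not a unit.

(c) The open subscheme $X'\times_XX^\circ$ of $X'$ contains $X'^\circ$ by (b), and it has trivial log structure and is \'etale over $X^\circ$ by (a).

(d) A smooth chart $X\to\operatorname{Spec}k[P]$ as in the criterion maps $X^\circ$ into $\operatorname{Spec}k[P^{\mathrm{gp}}]$, which is smooth over $k$ since the torsion of $P^{\mathrm{gp}}$ has order prime to $p$.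
\end{proof}

For a divisor $D$ on a smooth scheme $\underline X$, the \emph{compactifying log structure} is the subsheaf of $\mathcal O_{\underline X}$ of functions invertible outside $D$; we write $(\underline X,D)$ for the log scheme. We call $X\in\mathrm{lSm}/k$ \emph{SNC} if $X=(\underline X,D)$ with $\underline X$ smooth over $k$ and $D=\partial X$ a strict normal crossing divisor: at each point, local equations $x_1,\dots,x_r$ of the components of $D$ through the point are part of a regular system of parameters. Then $\mathbb N^r\to\mathcal O$, $e_i\mapsto x_i$, is a chart near that point. Since a compactifying log structure is a subsheaf of $\mathcal O$, Lemma~\ref{lem:triv}(b) shows that a morphism between SNC log schemes is the same as a morphism of underlying schemes that maps interior to interior. Words such as ``open'' and ``dense'' refer to underlying schemes, opens carry the restricted log structure, and a scheme written without a divisor, such as $\mathbb P^1$ or $\mathbb P^1-\{1\}$, carries the trivial log structure.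

\subsection{The log \'etale topology}
We use only the following properties.
\begin{itemize}
\item[(T1)] Coverings are jointly surjective families of log \'etale morphisms; they are stable under composition and under fs base change.
\item[(T2)] Strict \'etale coverings, Kummer \'etale coverings, and toric log blow-ups (described in the proof of Lemma~\ref{lem:goodcover}) are coverings.
\end{itemize}
Two general facts about an abelian sheaf $\mathcal F$ will be used. A class in $H^i(X,\mathcal F)$ with $i>0$ restricts to zero on the members of some covering of $X$. If $X$ is covered by two opens $A$ and $B$, there is an exact sequence, natural in $(X,A,B)$,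
\begin{equation}\label{eq:MV}
\mathcal F(A)\oplus\mathcal F(B)\to\mathcal F(A\cap B)\to H^1(X,\mathcal F),
\end{equation}
because the cokernel of the first map is the \v Cech group $\check H^1(\{A,B\},\mathcal F)$, which injects into $H^1(X,\mathcal F)$.

\subsection{Finite log correspondences}

\begin{definition}\label{def:cor}
Let $X,Y\in\mathrm{lSm}/k$. An \emph{elementary finite log correspondence} from $X$ to $Y$ is an integral closed subscheme $V\subset X^\circ\times Y^\circ$, finite and surjective over a connected component of $X^\circ$, such that
\begin{enumerate}
\item[(C1)] the closure $\overline V$ of $V$ in $\underline X\times\underline Y$ is finite over $\underline X$;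
\item[(C2)] if the normalization $\overline V^N$ is given the log structure pulled back from $X$, then $\overline V^N\to\overline V\to\underline Y$ underlies a morphism of fs log schemes $\overline V^N\to Y$.
\end{enumerate}
The group $\mathrm{lCor}(X,Y)$ is the free abelian group on these. Composition is induced by the usual composition of finite correspondences between interiors, which preserves (C1) and (C2). This gives an additive category $\mathrm{lCor}/k$ with the objects of $\mathrm{lSm}/k$, which receives $\mathrm{lSm}/k$ through graphs $f\mapsto\Gamma_f$. A \emph{log \'etale sheaf with log transfers} is an additive presheaf of abelian groups on $\mathrm{lCor}/k$ whose restriction to $\mathrm{lSm}/k$ is a log \'etale sheaf.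
\end{definition}

If $X$ and $Y$ have trivial log structure, (C1) and (C2) hold automatically and we recover the usual finite correspondences. Recall that for these $W\circ V$ is the pushforward to $X\times Z$ of the intersection product $(V\times Z)\cdot(X\times W)$ in $X\times Y\times Z$, with multiplicities given by Serre's Tor formula, and that each component of $W\circ V$ is finite and surjective over a component of $X$. We often write $f$ for $\Gamma_f$.

\begin{example}\label{ex:cor}
Each condition excludes a correspondence that one would like to have. The diagonal of $\mathbb A^1$ is not a log correspondence from $\overline{\square}$ to $\mathbb A^1$: it is closed in $\mathbb P^1\times\mathbb A^1$ and not finite over $\mathbb P^1$, so (C1) fails. For $m\ge2$ the curve $V=\{(z^m,z)\}\subset\mathbb A^1\times\mathbb A^1$ is not a log correspondence from $\overline{\square}$ to $\overline{\square}$. Here $\overline V\cong\mathbb P^1$, and with $t=1/z$ the pulled-back log structure at $\infty$ is generated by $t^m$; it has no section mapping to $t$, so (C2) fails. The first example explains why step (4) of the outline does not follow formally from (H0). The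 second explains why the transposed maps used in that step must be unramified along the boundary.
\end{example}

\begin{lemma}\label{lem:comp}
All schemes below are smooth over $k$ with trivial log structure.
\begin{enumerate}
\item[(a)] If $V\subset X\times Y$ is an elementary correspondence that is flat over $X$, and $i\colon X_1\to X$ is a morphism, then $V\circ\Gamma_i$ is the cycle of the closed subscheme $X_1\times_XV\subset X_1\times Y$.
\item[(b)] If $\pi\colon V\to X$ is finite surjective of degree $m$ with $V$ and $X$ integral, and $\pi^t\subset X\times V$ is the transpose of its graph, then $\pi\circ\pi^t=m\cdot\mathrm{id}_X$.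
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The subscheme $\Gamma_i\times Y$ of $X_1\times X\times Y$ is the pullback of $\Gamma_i$ along the flat projection to $X_1\times X$. So the Tor sheaves of $\Gamma_i\times Y$ and $X_1\times V$ are those of $\mathcal O_{\Gamma_i}$ and $\mathcal O_{X_1\times V}$ over $X_1\times X$, and the higher ones vanish since $X_1\times V$ is flat over $X_1\times X$. The intersection product is the cycle of the scheme-theoretic intersection $X_1\times_XV$, which embeds in $X_1\times Y$.

(b) In $X\times V\times X$ the subscheme $\pi^t\times X$ is pulled back from $X\times V$, and $X\times\Gamma_\pi$ maps isomorphically to $X\times V$. As in (a) the higher Tor sheaves vanish, and the intersection is $V$ embedded by $(\pi,\mathrm{id},\pi)$. Its pushforward to $X\times X$ is $m$ times the diagonal.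
\end{proof}

The correspondences used on curves are transposes of functions.

\begin{lemma}\label{lem:transpose}
Let $S$ be a smooth integral $k$-scheme, $C\to S$ a smooth projective relative curve with $C$ integral, and $f\colon C\to\mathbb P^1_S$ a finite flat $S$-morphism. Put $V=C-f^{-1}(1_S)$.
\begin{enumerate}
\item[(a)] If $Y\subset C$ is an open containing $V$, then $V$, embedded by $(f,\mathrm{id})$, is an elementary correspondence $f^t\in\mathrm{lCor}(\mathbb P^1_S-1_S,Y)$.
\item[(b)] If $f^{-1}(1_S)=\Sigma\sqcup D'$ as schemes, with $\Sigma$ a disjoint union of sections of $C\to S$, then $V$, embedded by $(f,\mathrm{id})$, is an elementary log correspondence $f^t\in\mathrm{lCor}\bigl((\mathbb P^1_S,1_S),(C,\Sigma)\bigr)$.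
\item[(c)] In both cases, let $i_t\colon S\to\mathbb P^1_S-1_S$ be the section $t\in\{0,\infty\}$, and suppose that the cycle of $f^{-1}(t_S)$ is $\sum_ym_y[y(S)]$ for sections $y$ of $C\to S$. Then $f^t\circ i_t=\sum_ym_y\,y$.
\end{enumerate}
\end{lemma}

\begin{proof}
The scheme $V$ is integral, and it is finite, flat and surjective over the connected scheme $\mathbb P^1_S-1_S$. For any open $Y\supset V$ of $C$ the immersion $(f,\mathrm{id})\colon V\to(\mathbb P^1_S-1_S)\times Y$ is closed, since $V$ is proper and the target is separated over the first factor. This proves (a), and it gives the first requirement in (b) with $Y=C-\Sigma$.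

In (b), the closure of $V$ in $\mathbb P^1_S\times C$ is the image of the closed immersion $(f,\mathrm{id})\colon C\to\mathbb P^1_S\times C$. It is isomorphic to $C$, hence normal, and it is finite over $\mathbb P^1_S$ via $f$; this is (C1). The log structure $N$ pulled back along $f$ from $(\mathbb P^1_S,1_S)$ is trivial where $f\ne1$ and is generated by $f-1$ where $f\ne\infty$. On $C-D'$ the function $f-1$ is a local equation of $\Sigma$, so $N$ equals the compactifying log structure of $\Sigma$. On $C-\Sigma$ the target $(C,\Sigma)$ has trivial log structure. So $\mathrm{id}_C$ underlies a log morphism $(C,N)\to(C,\Sigma)$ over each of the opens $C-D'$ and $C-\Sigma$, these agree on the intersection, where the target is trivial, and they cover $C$. This is (C2).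

Composition is computed on interiors and $f^{-1}(t_S)\subset V$, so (c) is Lemma~\ref{lem:comp}(a).
\end{proof}

\subsection{Sheaves pulled back from the base field}\label{sec:eta}
Let $G$ be an abelian sheaf on the small \'etale site of $\operatorname{Spec}k$. The sheaf $\eta_\sharp G$ is the log \'etale sheafification of
\begin{equation}\label{eq:eta}
X\longmapsto\operatorname*{colim}_{X\to\operatorname{Spec}A}G(A),
\end{equation}
where $A$ runs over \'etale $k$-algebras, that is, finite products of finite extensions of $k$. The functor $\eta_\sharp$ is left adjoint to the restriction $\mathcal H\mapsto\mathcal H|_{\operatorname{Spec}(k)_{\mathrm{\acute{e}t}}}$ of log \'etale sheaves. It is known that $\eta_\sharp G$ admits a unique log transfer structure, so that being locally constant is the same as lying in the essential image of $\eta_\sharp$ viewed as a functor to sheaves with log transfers. We use this fact only for the equivalence of categories in Theorem~\ref{thm:converse}.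

\section{The case $n=2$ on the affine line}\label{sec:two}

In this section $k$ is algebraically closed with $p\ne2,5$, and $\mathcal F$ satisfies (H0) and (H1). Let $v\in\mathcal F(\mathbb P^1-\{1\})$ with $2v=0$. We show that $0^*v=\infty^*v$ in $\mathcal F(k)=\mathcal F(\operatorname{Spec}k)$.

Two tools are available. Since $(\mathbb P^1,1)\cong\overline{\square}$, condition (H0) says that every section on $(\mathbb P^1,1)$ is \emph{constant}, that is, pulled back from $\operatorname{Spec}k$. By Lemma~\ref{lem:triv}(a), every log \'etale covering of $\operatorname{Spec}k$ has a section, so $H^1(\operatorname{Spec}k,\mathcal F)=0$; then (H1) gives $H^1((\mathbb P^1,1),\mathcal F)=0$, and by \eqref{eq:MV} sections on $A\cap B$ split as sums whenever opens $A,B$ cover $(\mathbb P^1,1)$. For regular functions this splitting is the partial fraction decomposition.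

Applied to $v$ itself the splitting gives nothing: $v=v+0$. The idea is to create two poles that are exchanged by a symmetry, so that their contributions are equal and add up to zero. Let $w\in\mathcal F(\mathbb P^1-\{\pm1\})$ be the pullback of $v$ along $z\mapsto z^2$, and let $\sigma(z)=-z$. Then $\sigma^*w=w$, and $w$ has the same values as $v$ at $0$ and at $\infty$. Let $B_\pm$ be $\mathbb P^1-\{\mp1\}$ with the log structure at $\pm1$. The opens $\mathbb P^1-\{1\}$ and $B_+$ cover $(\mathbb P^1,1)$, so
\[
w=a+b,\qquad a\in\mathcal F(\mathbb P^1-\{1\}),\quad b\in\mathcal F(B_+).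
\]
Moving a constant from $a$ to $b$, we arrange $\infty^*a=0$. The sections $2a$ and $-2b$ agree on $\mathbb P^1-\{\pm1\}$ and glue to a section on $(\mathbb P^1,1)$, which is constant with value $\infty^*(2a)=0$. So $2a=0$ and $2b=0$.

The section $a$ is the polar part of $w$ at $1$, and $\sigma^*a$ is the polar part at $-1$. The formula to keep in mind, for regular functions, is
\[
v=\frac1{z-1},\qquad w=\frac1{z^2-1}=\frac{1/2}{z-1}-\frac{1/2}{z+1},\qquad a=\frac{1/2}{z-1},\qquad\sigma^*a=-\frac{1/2}{z+1}.
\]
Subtract both polar parts. The section $w-a-\sigma^*a$ equals $b-\sigma^*a$, which extends to $B_+$, and since $w=\sigma^*a+\sigma^*b$ it also equals $\sigma^*b-a$, which extends to $B_-$. These extensions glue to $e\in\mathcal F(\mathbb P^1,\{\pm1\})$ with $2e=0$. As $\sigma$ fixes $0$ and $\infty$,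
\[
0^*v-\infty^*v=2(0^*a-\infty^*a)+0^*e-\infty^*e=0^*e-\infty^*e .
\]
An arbitrary pole at one point has been traded for logarithmic poles at two points.

To use (H0) we must collect the two logarithmic poles in one point. We look for $h\colon\mathbb P^1\to\mathbb P^1$ with $h(\pm1)=1$, unramified at $\pm1$ so that Lemma~\ref{lem:transpose}(b) applies, and with $h^{-1}(0)\equiv[0]$ and $h^{-1}(\infty)\equiv[\infty]$ modulo $2$, so that values at $0$ and $\infty$ are preserved. The congruences suggest $z$ times a square. With $i^2=-1$ take
\[
h=\tfrac i2\,z\,(1-iz)^2,\qquad h-1=(z^2-1)\bigl(1-\tfrac i2z\bigr).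
\]
Then $h^{-1}(1)=[1]+[-1]+[-2i]$, and these three points are distinct since $(-2i)^2=-4\ne1$ for $p\ne5$. Moreover $h^{-1}(0)=[0]+2[-i]$ and $h^{-1}(\infty)=3[\infty]$. The section $(h^t)^*e$ on $(\mathbb P^1,1)$ is constant. By Lemma~\ref{lem:transpose}(c) its value at $0$ is $0^*e+2(-i)^*e=0^*e$, and its value at $\infty$ is $3\,\infty^*e=\infty^*e$. Hence $0^*e=\infty^*e$ and $0^*v=\infty^*v$.

For $p=5$ this $h$ ramifies at $1$ or at $-1$; the general construction in Section~\ref{sec:line} prevents this by prescribing derivatives. The general case must also be run over algebraically closed fields $L$ of positive transcendence degree, which are not objects of $\mathrm{lSm}/k$; Section~\ref{sec:models} supplies the framework.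

\section{Good coverings and a criterion for local constancy}\label{sec:cover}

To compare a sheaf with its restriction to $\operatorname{Spec}(k)_{\mathrm{\acute{e}t}}$ we want local pieces that are smooth, have a canonical field of constants, and have a rational point at which to evaluate.

\begin{definition}\label{def:pointed}
A \emph{pointed SNC scheme} is a triple $(X,k',x_0)$, where $X\in\mathrm{lSm}/k$ is SNC, $k'/k$ is a finite extension with a $k$-morphism $\mathrm{pr}\colon X\to\operatorname{Spec}k'$ making $X$ a geometrically connected $k'$-scheme, and $x_0\in X^\circ(k')$.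
\end{definition}

Such an $X$ is smooth over $k'$, because $k'/k$ is \'etale, and hence geometrically integral over $k'$. So $k'$ is algebraically closed in the function field $k(X)$. It follows that
\begin{equation}\label{eq:factor}
\begin{array}{l}
\text{for a nonempty open $U\subset X$ and a finite extension $k_1/k$, every}\\
\text{$k$-morphism $U\to\operatorname{Spec}k_1$ factors through $\mathrm{pr}\colon U\to\operatorname{Spec}k'$,}
\end{array}
\end{equation}
since the image of $k_1\to\mathcal O(U)\subset k(X)$ is algebraic over $k$ and so lies in $k'$.

\begin{lemma}\label{lem:goodcover}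
Every $X\in\mathrm{lSm}/k$ has a log \'etale covering $\{X_a\to X\}$ in which each $X_a$ underlies a pointed SNC scheme $(X_a,k_a,x_a)$.
\end{lemma}

\begin{proof}
\emph{Charts.} By the chart criterion, \'etale locally there is a strict smooth map $X\to\operatorname{Spec}k[P]$ with $P$ fine and the torsion subgroup $T$ of $P^{\mathrm{gp}}$ of order prime to $p$. We may take $P$ fs: if $P^{\mathrm{sat}}$ is the saturation of $P$ in $P^{\mathrm{gp}}$, then $X\times_{\operatorname{Spec}k[P]}\operatorname{Spec}k[P^{\mathrm{sat}}]$ is the saturation of $X$, which equals $X$, so $X\to\operatorname{Spec}k[P^{\mathrm{sat}}]$ is strict and smooth. Since $P$ is saturated, $T\subset P$. A splitting of $P^{\mathrm{gp}}\to P^{\mathrm{gp}}/T$ gives $P=T\oplus P'$ with $P'$ fs and $\Lambda=P'^{\mathrm{gp}}$ free. As $k[T]$ is \'etale over $k$, the map $X\to A:=\operatorname{Spec}k[P']$ is strict and smooth.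

\emph{Resolution.} Let $\sigma\subset\operatorname{Hom}(\Lambda,\mathbb R)$ be the dual cone of $P'$. It has a projective subdivision $\Sigma$ into regular cones \cite[Ch.~I, Thm.~11]{KKMS}. Let $B\to A$ be the corresponding proper toric morphism. The scheme $B$ is smooth, its toric boundary is a strict normal crossing divisor, and it is covered by the charts $\operatorname{Spec}k[P'_\tau]$ with $P'_\tau=\tau^\vee\cap\Lambda$, $\tau\in\Sigma$. The base changes of $B\to A$ are the toric log blow-ups of (T2). We check directly that $B\to A$ is log \'etale and stays surjective after every fs base change $T_0\to A$. It is log \'etale by the chart criterion, because $P'^{\mathrm{gp}}_\tau=\Lambda$. Let $x$ be a geometric point of $T_0$ with algebraically closed residue field $\kappa$, let $Q=M_{T_0,x}/\mathcal O^*_{T_0,x}$, and choose a homomorphism $\lambda\colon Q\to\mathbb N$ with $\lambda^{-1}(0)=0$. It defines a morphism $T_1\to T_0$ from the log point $T_1=\operatorname{Spec}\kappa$ with $M_{T_1}=\kappa^*\oplus\mathbb N$. The composite $P'\to Q\to\mathbb N$ is a lattice point of $\sigma$, so it lies in some $\tau\in\Sigma$ and is nonnegative on $P'_\tau$.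 Hence $\Lambda\to M_{T_1}^{\mathrm{gp}}=\kappa^*\oplus\mathbb Z$ maps $P'_\tau$ into $M_{T_1}$, the morphism $T_1\to A$ lifts to $B$, and $x$ lies in the image of $T_0\times_AB$. Thus $X'=X\times_AB\to X$ is a log \'etale covering, and $X'$ is SNC because $X'\to B$ is strict and smooth.

\emph{Points.} Passing to a connected component, assume $X'$ connected, hence integral and normal. Let $k_1$ be the algebraic closure of $k$ in $k(X')$. It is finite over $k$, it is contained in $\mathcal O(X')$ by normality, and $X'$ is geometrically connected over $k_1$. Let $x$ be a closed point of $X'^\circ$ and $k''$ the Galois closure over $k$ of $k(x)\supset k_1$. Then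
\[
X'\times_kk''=\coprod_{\iota\colon k_1\to k''}X'\times_{k_1,\iota}k''
\]
is a strict \'etale covering of $X'$. Each piece is SNC and geometrically connected over $k''$, and it has a $k''$-point over $x$ because $\iota$ extends to an embedding $k(x)\to k''$. These pieces are the $X_a$, with $k_a=k''$.
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $\mathcal H$ be a log \'etale sheaf of abelian groups on $\mathrm{lSm}/k$, let $G=\mathcal H|_{\operatorname{Spec}(k)_{\mathrm{\acute{e}t}}}$, and let $\theta\colon\eta_\sharp G\to\mathcal H$ be the map adjoint to the identity of $G$. Then $\theta$ is injective. It is an isomorphism if for every $X$ and every $u\in\mathcal H(X)$ there is a covering $\{X_a\to X\}$ such that each $u|_{X_a}$ is pulled back along a morphism $X_a\to\operatorname{Spec}k_a$ with $k_a/k$ finite.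
\end{lemma}

\begin{proof}
On the presheaf \eqref{eq:eta}, $\theta$ sends the class of $(q\colon X\to\operatorname{Spec}A,\ g\in G(A))$ to $q^*g$. The stated condition says that every section of $\mathcal H$ is locally of this form, so it makes $\theta$ surjective.

Let $s\in\eta_\sharp G(X)$ with $\theta(s)=0$. Locally on $X$, $s$ is the class of a pair $(q,g)$, and after decomposing $X$ according to the factors of $A$ we may take $A=k_1$ to be a field. Refine by a covering as in Lemma~\ref{lem:goodcover}. By \eqref{eq:factor}, $X_a\to\operatorname{Spec}k_1$ factors through $\mathrm{pr}\colon X_a\to\operatorname{Spec}k_a$, so $s|_{X_a}$ is the class of $(\mathrm{pr},g|_{k_a})$. Then $\mathrm{pr}^*(g|_{k_a})=\theta(s)|_{X_a}=0$ in $\mathcal H(X_a)$, and applying $x_a^*$ gives $g|_{k_a}=0$. So $s|_{X_a}=0$ for all $a$.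
\end{proof}

\section{Consequences of (H0)}\label{sec:H0}

In this section $\mathcal F$ is a log \'etale sheaf satisfying (H0); transfers are not needed. The goal is to show that sections are determined on dense opens. The local model for this is a product of copies of $\overline{\square}$, in the directions transverse to the boundary, and of $\mathbb P^1$, in the other directions, so we first need invariance under $\mathbb P^1$. A section on $T\times\mathbb P^1$ becomes constant on $T\times\overline{\square}$, but $T\times\overline{\square}\to T\times\mathbb P^1$ is not log \'etale, by Lemma~\ref{lem:triv}(c), and we do not yet know that restriction along it is injective. Instead we use $\overline{\square}$ as a homotopy between two disjoint points of $\mathbb P^1$.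

\begin{lemma}\label{lem:P1}
For all $T\in\mathrm{lSm}/k$ the map $\mathrm{pr}^*\colon\mathcal F(T)\to\mathcal F(T\times\mathbb P^1)$ is an isomorphism. Hence $\mathcal F(T)\cong\mathcal F(T\times\overline{\square}^{\,r}\times(\mathbb P^1)^m)$ for all $r,m\ge0$.
\end{lemma}

\begin{proof}
The map $\mathrm{pr}^*$ is injective because $\mathrm{pr}$ has a section. Let $u\in\mathcal F(T\times\mathbb P^1)$. We claim: if $t\colon S\to T$ and $s,c\colon S\to\mathbb P^1$ are morphisms in $\mathrm{lSm}/k$ such that $(s,c)$ avoids the diagonal of $\mathbb P^1\times\mathbb P^1$, then $(t,s)^*u=(t,c)^*u$.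

The claim is Zariski local on $S$. Locally $s$ and $c$ have homogeneous coordinates $\tilde s,\tilde c\in\mathcal O(\underline S)^2$, and these form a basis since they are linearly independent at every point. The matrix with columns $\tilde c-\tilde s$ and $\tilde s$ defines $g\in\mathrm{PGL}_2(\mathcal O(\underline S))$ with $g(0)=s$ and $g(1)=c$, where $0=[0:1]$ and $1=[1:1]$. Let $\Gamma$ be the composite
\[
S\times\overline{\square}\to S\times\mathbb P^1\xrightarrow{\ g\ }S\times\mathbb P^1\xrightarrow{\ t\times\mathrm{id}\ }T\times\mathbb P^1 .
\]
By (H0), $\Gamma^*u$ is pulled back from $S$, so its restrictions along the sections $0$ and $1$ agree. These restrictions are $(t,s)^*u$ and $(t,c)^*u$.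

The claim with $S=T$ gives $0^*u=\infty^*u$. Now take for $S$ an open of $T\times\mathbb P^1$, with $t$ and $s$ the two projections, so that $(t,s)^*u=u|_S$. On $\{s\ne\infty\}$, with $c=\infty$, we get $u=\mathrm{pr}^*\infty^*u$. On $\{s\ne0\}$, with $c=0$, we get $u=\mathrm{pr}^*0^*u$. These opens cover, so $u=\mathrm{pr}^*0^*u$. The last statement follows by applying the first one and (H0) to one factor at a time.
\end{proof}

\begin{proposition}\label{prop:inj}
Let $X$ be SNC, $W\subset X$ a dense open, and $u\in\mathcal F(X)$ with $u|_W=0$. Then $u=0$.
\end{proposition}

The case $W=X^\circ$ says that $\mathcal F(X)\to\mathcal F(X^\circ)$ is injective. For a closed subscheme $Z_1\subset X_1$ put $\mathcal F_{Z_1}(X_1)=\ker\bigl(\mathcal F(X_1)\to\mathcal F(X_1-Z_1)\bigr)$. This group depends only on an \'etale neighborhood of $Z_1$, which lets us move the question to the local model.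

\begin{lemma}[Excision]\label{lem:exc}
If $e\colon X_2\to X_1$ is strict \'etale and $Z_2=e^{-1}(Z_1)\to Z_1$ is an isomorphism, then $e^*\colon\mathcal F_{Z_1}(X_1)\to\mathcal F_{Z_2}(X_2)$ is bijective.
\end{lemma}

\begin{proof}
The family $\{X_2,X_1-Z_1\}$ is a strict \'etale covering of $X_1$, which gives injectivity. Given $v\in\mathcal F_{Z_2}(X_2)$, we glue it with $0$ on $X_1-Z_1$. On $X_2\times_{X_1}(X_1-Z_1)=X_2-Z_2$ both vanish. On $X_2\times_{X_1}X_2$ the two pullbacks of $v$ agree on the diagonal, which is open, and both vanish over $X_1-Z_1$. These two opens cover $X_2\times_{X_1}X_2$, because the preimage $Z_2\times_{Z_1}Z_2$ of $Z_1$ is the diagonal of $Z_2$.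
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:inj}]
Enlarge $W$ to the largest open on which $u$ vanishes and let $Z=X-W$, reduced. Suppose $Z\ne\emptyset$. Let $z$ be a generic point of $Z$ and $c=\dim\mathcal O_{X,z}$; then $c\ge1$ since $W$ is dense. We show that $u$ vanishes near $z$, which contradicts the choice of $W$.

\emph{Coordinates.} Shrink $X$ around $z$ so that $X$ is connected of dimension $d$, $Z$ is irreducible and smooth (here $k$ is perfect), and $\partial X=D_1\cup\dots\cup D_r$ with $z\in D_i$, hence $Z\subset D_i$, for all $i$. Local equations $x_1,\dots,x_r$ of the $D_i$ extend to a regular system of parameters $x_1,\dots,x_c$ of $\mathcal O_{X,z}$. Choose $x_{c+1},\dots,x_d\in\mathcal O_{X,z}$ whose differentials form a basis of $\Omega_{k(z)/k}$. Since $k$ is perfect, the sequence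
\begin{equation}\label{eq:conormal}
0\to\mathfrak m_z/\mathfrak m_z^2\to\Omega_{X/k}\otimes k(z)\to\Omega_{k(z)/k}\to0
\end{equation}
is exact, so $dx_1,\dots,dx_d$ is a basis of $\Omega_{X/k}\otimes k(z)$. After shrinking, $\varphi=(x_1,\dots,x_d)\colon X\to\mathbb A^d=\mathbb A^c\times\mathbb A^{d-c}$ is \'etale, $Z=\varphi^{-1}(0\times\mathbb A^{d-c})$ as schemes, and $D_i=\{x_i=0\}$. In particular $Z\to\mathbb A^{d-c}$ is \'etale.

\emph{A common \'etale neighborhood.} Both $X$ and $\mathbb A^c\times Z$ are \'etale over $\mathbb A^d$. In $X\times_{\mathbb A^d}(\mathbb A^c\times Z)$ the preimages of $Z\subset X$ and of $0\times Z$ are the same closed subscheme $\{x_1=\dots=x_c=0\}=Z\times_{\mathbb A^{d-c}}Z$, in which the diagonal is open and closed. Remove the complement of the diagonal to obtain an open $X''$ with \'etale maps $X\xleftarrow{\ \pi_1\ }X''\xrightarrow{\ \pi_2\ }\mathbb A^c\times Z$. Give $X''$ and $\mathbb A^c\times Z$ the log structures of the divisor $x_1\cdots x_r=0$. Then $\pi_1$ and $\pi_2$ are strict, and $\pi_1^{-1}(Z)=\pi_2^{-1}(0\times Z)$ maps isomorphically to $Z$ and to $0\times Z$.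

\emph{The model.} The formula $x_i\mapsto1/x_i$ defines a strict open immersion of $\mathbb A^c\times Z$ into $M=\overline{\square}^{\,r}\times(\mathbb P^1)^{c-r}\times Z$ that sends $0\times Z$ to $\mathrm{pt}\times Z$, where $\mathrm{pt}=(\infty,\dots,\infty)$. Lemma~\ref{lem:exc}, applied to $\pi_1$, to $\pi_2$ and to this immersion, gives $\mathcal F_Z(X)\cong\mathcal F_{\mathrm{pt}\times Z}(M)$. By Lemma~\ref{lem:P1} a section on $M$ is pulled back from $Z$, so it is determined by its restriction along the section $(0,\dots,0)\colon Z\to M$. This section misses $\mathrm{pt}\times Z$ because $c\ge1$. Hence $\mathcal F_{\mathrm{pt}\times Z}(M)=0$, so $\mathcal F_Z(X)=0$ and $u=0$ on the shrunken $X$.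
\end{proof}

\section{Passing to algebraically closed fields}\label{sec:models}

From here through Section~\ref{sec:const}, $\mathcal F$ is a log \'etale sheaf with log transfers satisfying (H0) and (H1). Let $L\supset k$ be an algebraically closed field. We want to evaluate $\mathcal F$ on $\operatorname{Spec}L$ and on curves over $L$, and we do so by approximating $L$ by smooth $k$-algebras.

A \emph{model} of $L$ is a smooth integral affine $k$-scheme $S$ with a $k$-morphism $\operatorname{Spec}L\to S$ whose image is the generic point; morphisms of models are $k$-morphisms compatible with these points. Equivalently, $\mathcal O(S)$ is a finitely generated smooth $k$-subalgebra of $L$, and morphisms correspond to inclusions. Since $k$ is perfect, every finitely generated $k$-subalgebra of $L$ becomes smooth after inverting one nonzero element. So models form a cofiltered system and $L=\operatorname{colim}_S\mathcal O(S)$. To \emph{shrink} $S$ means to replace it by a model over it. If $\{S_a\to S\}$ is an \'etale covering of a model, then $\operatorname{Spec}L\to S$ lifts to some $S_a$ because $L$ is algebraically closed; the image is a generic point of $S_a$,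 and a connected affine open neighborhood of it is a model over $S$.

Let $\mathcal X$ be either $\operatorname{Spec}L$ or a smooth curve $C$ over $L$ with the compactifying log structure along a finite set $\Sigma\subset C(L)$. Then $\mathcal X$ is the base change of a smooth morphism $\mathcal X_{S_0}\to S_0$ to a model, with the compactifying log structure along finitely many disjoint sections. For $S\to S_0$ the base change $\mathcal X_S$ is an SNC object of $\mathrm{lSm}/k$. Put
\[
\mathcal F_L(\mathcal X)=\operatorname*{colim}_{S\to S_0}\mathcal F(\mathcal X_S),\qquad\mathcal F_L(L)=\mathcal F_L(\operatorname{Spec}L)=\operatorname*{colim}_S\mathcal F(S).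
\]
A morphism of such log schemes over $L$ is a morphism of underlying schemes preserving interiors. By the limit theorems of \cite[\S8]{EGA4} it extends over some model, and two extensions agree after shrinking. So $\mathcal F_L(\mathcal X)$ does not depend on the choices and is functorial in $\mathcal X$. In particular a point $y\in(C-\Sigma)(L)$ gives $y^*\colon\mathcal F_L(C,\Sigma)\to\mathcal F_L(L)$, and $\mathrm{pr}^*$ goes the other way.

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(i)] $\mathcal F_L$ satisfies the sheaf condition for finite Zariski coverings.
\item[(ii)] $\mathrm{pr}^*\colon\mathcal F_L(L)\to\mathcal F_L(\mathbb P^1,c)$ is an isomorphism for every $c\in\mathbb P^1(L)$.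
\item[(iii)] If $c\in\mathbb P^1(L)$ and $(\mathbb P^1,c)$ is covered by opens $A,B$, then $\mathcal F_L(A)\oplus\mathcal F_L(B)\to\mathcal F_L(A\cap B)$ is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A finite open covering extends to an open covering over some model, and filtered colimits are exact.

(ii) Choose $g\in\mathrm{GL}_2(L)$ with $g(\infty)=c$. Over a model $S$ with $g\in\mathrm{GL}_2(\mathcal O(S))$ we have $(\mathbb P^1_S,c_S)\cong S\times\overline{\square}$ over $S$, and (H0) applies.

(iii) Represent a given element by $w_S\in\mathcal F(A_S\cap B_S)$ with $S$ as in (ii). By \eqref{eq:MV} the obstruction to splitting $w_S$ lies in $H^1((\mathbb P^1_S,c_S),\mathcal F)\cong H^1(S\times\overline{\square},\mathcal F)$. By (H1) it is the pullback of a class $\beta\in H^1(S,\mathcal F)$. The class $\beta$ dies on a log \'etale covering of $S$, which is an \'etale covering by Lemma~\ref{lem:triv}(a), and hence on some model $S'$ over $S$. By naturality of \eqref{eq:MV}, the pullback of $w_S$ to $S'$ splits.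
\end{proof}

\section{The points $0$ and $\infty$ of $\mathbb P^1-\{1\}$}\label{sec:line}

Fix an integer $n\ge1$ prime to $p$, and let $\mu=\mu_n(L)$, a set of $n$ elements. We carry out the argument of Section~\ref{sec:two} in general, beginning with its second half.

\begin{lemma}[Logarithmic poles]\label{lem:logpoles}
If $e\in\mathcal F_L(\mathbb P^1,\mu)$ and $ne=0$, then $0^*e=\infty^*e$.
\end{lemma}

\begin{proof}
Let $\bar k$ be the algebraic closure of $k$ in $L$. For $\zeta\in\mu$ choose $c_\zeta\in\bar k$ with $c_\zeta^n=\zeta^{-1}$. The polynomials $z$ and $(z-\zeta)^2$, $\zeta\in\mu$, are pairwise coprime, so by the Chinese remainder theorem there is $q\in\bar k[z]$ with $q\equiv1\bmod z$ and $q\equiv c_\zeta\bmod(z-\zeta)^2$. Thus $q(0)\ne0$, $q(\zeta)^n=\zeta^{-1}$ and $q'(\zeta)=0$. Put $h=zq^n$. Then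
\[
h(\zeta)=1,\qquad h'(\zeta)=q(\zeta)^n+n\zeta q(\zeta)^{n-1}q'(\zeta)=\zeta^{-1}\ne0 ,
\]
so $h-1=(z^n-1)\,r$ with $r(\zeta)\ne0$ for all $\zeta\in\mu$. Let $z_j$ be the zeros of $q$, with multiplicities $m_j$; they differ from $0$. The finite flat morphism $h\colon\mathbb P^1\to\mathbb P^1$ satisfies
\[
h^{-1}(1)=\mu\sqcup\{r=0\},\qquad h^{-1}(0)=[0]+n\sum_jm_j[z_j],\qquad h^{-1}(\infty)=(1+n\deg q)[\infty].
\]
All of this is defined over a finite extension $k_0\subset L$ of $k$, and $\operatorname{Spec}k_0$ is a model. Choose a model $S$ over $\operatorname{Spec}k_0$ and a representative $e_S\in\mathcal F(\mathbb P^1_S,\mu_S)$ of $e$ with $ne_S=0$. The three formulas hold for the base change $h_S$, so Lemma~\ref{lem:transpose}(b),(c) gives $h^t\in\mathrm{lCor}\bigl((\mathbb P^1_S,1_S),(\mathbb P^1_S,\mu_S)\bigr)$ with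
\[
i_0^*(h^t)^*e_S=0^*e_S+n\sum_jm_jz_j^*e_S=0^*e_S,\qquad i_\infty^*(h^t)^*e_S=(1+n\deg q)\,\infty^*e_S=\infty^*e_S .
\]
Since $(\mathbb P^1_S,1_S)\cong S\times\overline{\square}$ over $S$, the section $(h^t)^*e_S$ is pulled back from $S$ by (H0), so the two left-hand sides agree.
\end{proof}

\begin{proposition}[Arbitrary poles]\label{prop:line}
If $v\in\mathcal F_L(\mathbb P^1-\{1\})$ and $nv=0$, then $0^*v=\infty^*v$ in $\mathcal F_L(L)$.
\end{proposition}

\begin{proof}
For $n=1$ we have $v=0$, so let $n\ge2$. Let $[n]\colon\mathbb P^1-\mu\to\mathbb P^1-\{1\}$ be the map $z\mapsto z^n$ and $w=[n]^*v$. Then $nw=0$, $0^*w=0^*v$ and $\infty^*w=\infty^*v$. For $\zeta\in\mu$ let $\rho_\zeta(z)=\zeta^{-1}z$. It permutes $\mu$, sends $\zeta$ to $1$, fixes $0$ and $\infty$, and satisfies $[n]\circ\rho_\zeta=[n]$, so $\rho_\zeta^*w=w$. Let $B_\zeta$ be $\mathbb P^1-(\mu\setminus\{\zeta\})$ with the log structure at $\zeta$.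

\emph{The polar part at $1$.} The log scheme $(\mathbb P^1,1)$ is covered by $\mathbb P^1-\{1\}$ and $B_1$, with intersection $\mathbb P^1-\mu$. By Lemma~\ref{lem:rules}(iii),
\[
w=a+b\ \text{ on }\mathbb P^1-\mu,\qquad a\in\mathcal F_L(\mathbb P^1-\{1\}),\quad b\in\mathcal F_L(B_1).
\]
Nothing so far makes $a$ and $b$ torsion. Replace $(a,b)$ by $(a-\mathrm{pr}^*\infty^*a,\ b+\mathrm{pr}^*\infty^*a)$, so that $\infty^*a=0$. Since $nw=0$, the sections $na$ and $-nb$ agree on $\mathbb P^1-\mu$. By Lemma~\ref{lem:rules}(i),(ii) they glue to an element $\mathrm{pr}^*\gamma$ of $\mathcal F_L(\mathbb P^1,1)$, and $\gamma=\infty^*(na)=0$. Hence $na=0$ and $nb=0$.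

\emph{Removing all polar parts.} Put $a_\zeta=\rho_\zeta^*a\in\mathcal F_L(\mathbb P^1-\{\zeta\})$ and $b_\zeta=\rho_\zeta^*b\in\mathcal F_L(B_\zeta)$. Then $na_\zeta=0$, $nb_\zeta=0$, and $w=\rho_\zeta^*w=a_\zeta+b_\zeta$ on $\mathbb P^1-\mu$. Let $w'=w-\sum_{\xi\in\mu}a_\xi$ on $\mathbb P^1-\mu$. For $\xi\ne\zeta$ the inclusion of underlying schemes is a morphism $B_\zeta\to\mathbb P^1-\{\xi\}$, along which $a_\xi$ pulls back. So
\[
e_\zeta=b_\zeta-\sum_{\xi\ne\zeta}a_\xi|_{B_\zeta}\in\mathcal F_L(B_\zeta)
\]
is defined, and its restriction to $\mathbb P^1-\mu$ is $(w-a_\zeta)-\sum_{\xi\ne\zeta}a_\xi=w'$. The $B_\zeta$ are opens of $(\mathbb P^1,\mu)$ that cover it, and $B_\zeta\cap B_\xi=\mathbb P^1-\mu$ for $\zeta\ne\xi$. By Lemma~\ref{lem:rules}(i) the $e_\zeta$ glue to $e\in\mathcal F_L(\mathbb P^1,\mu)$ with $e|_{\mathbb P^1-\mu}=w'$, and $ne=0$ because $ne_\zeta=0$ for all $\zeta$.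

\emph{Counting.} Since $\rho_\zeta$ fixes $0$ and $\infty$, we have $0^*a_\zeta=0^*a$ and $\infty^*a_\zeta=\infty^*a$. There are $n$ elements in $\mu$, so
\[
0^*w-\infty^*w=n\,(0^*a-\infty^*a)+0^*e-\infty^*e=0^*e-\infty^*e ,
\]
and this vanishes by Lemma~\ref{lem:logpoles}.
\end{proof}

\begin{remark}
The functor $\mathcal X\mapsto\Gamma(\underline{\mathcal X},\mathcal O)$ has the three properties of Lemma~\ref{lem:rules}, since $\Gamma(\mathbb P^1_L,\mathcal O)=L$ and $H^1(\mathbb P^1_L,\mathcal O)=0$, yet $v=1/(z-1)$ takes the values $-1$ at $0$ and $0$ at $\infty$. In characteristic $p>1$ this $v$ is killed by $p$. For $n=p$ the argument breaks at the count: $\mu_p(L)=\{1\}$, and there is one polar part instead of $p$.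
\end{remark}

\section{Points on curves}\label{sec:curves}

\begin{proposition}\label{prop:curve}
Let $Y$ be a smooth connected affine curve over $L$ with trivial log structure, let $\delta\in\mathcal F_L(Y)$ with $n\delta=0$, and let $y_0,y_1\in Y(L)$. Then $y_0^*\delta=y_1^*\delta$.
\end{proposition}

For a divisor $E=\sum m_y[y]$ on $Y$ put $\delta(E)=\sum m_y\,y^*\delta\in\mathcal F_L(L)$. This is additive in $E$ and vanishes on multiples of $n$. Let $\bar Y$ be the smooth compactification of $Y$ and $D=\bar Y-Y$. A function $f$ on $\bar Y$ can be transposed to a correspondence with values in $Y$ only away from $f(D)$, so we want $f(D)$ to be the single point $1$. As in the first part of Example~\ref{ex:cor}, the resulting section lives on $\mathbb P^1-\{1\}$ and not on $(\mathbb P^1,1)$, which is why Proposition~\ref{prop:line} is needed.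

\begin{proof}
\emph{Divisibility.} The group of degree zero divisor classes on $\bar Y$ is $\mathrm{Jac}(\bar Y)(L)$, which is $n$-divisible because multiplication by $n$ on an abelian variety is surjective and $L$ is algebraically closed. By weak approximation, a function can be given prescribed orders at the points of $D$, so every divisor on $\bar Y$ is linearly equivalent to one supported on $Y$. Hence there are a divisor $E_1$ supported on $Y$ and $f_1\in L(Y)^*$ with $[y_0]-[y_1]=nE_1+\operatorname{div}(f_1)$ on $\bar Y$. In particular $f_1$ is a unit at every point of $D$. For $x\in D$ choose $c_x\in L^*$ with $c_x^n=f_1(x)$, and by weak approximation choose $g\in L(Y)^*$, regular at each $x\in D$, with $g(x)=c_x$. Then $\operatorname{div}(g)$ is supported on $Y$. With $E=E_1+\operatorname{div}(g)$ and $f=f_1g^{-n}$,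
\[
[y_0]-[y_1]=nE+\operatorname{div}(f),\qquad f(x)=1\ \text{ for all }x\in D .
\]
So $y_0^*\delta-y_1^*\delta=\delta(\operatorname{div}f)$. If $f$ is constant, this is zero. Otherwise $f\colon\bar Y\to\mathbb P^1$ is finite and flat, $D\subset f^{-1}(1)$, and the divisors $f^{-1}(0)$ and $f^{-1}(\infty)$ are supported on $Y$.

\emph{Transfer.} Over a small enough model $S$ the data extend as follows. The curve $\bar Y$ extends to a smooth projective $\bar Y_S\to S$ with geometrically connected fibers, so that $\bar Y_S$ is smooth over $k$ and connected, hence integral. The points of $D$, $f^{-1}(0)$ and $f^{-1}(\infty)$ extend to disjoint sections, and we put $Y_S=\bar Y_S-D_S$. The function $f$ extends to a finite surjective $f_S\colon\bar Y_S\to\mathbb P^1_S$, which is flat since both schemes are regular of the same dimension. We have $D_S\subset f_S^{-1}(1_S)$, and $f_S^{-1}(0_S)$, $f_S^{-1}(\infty_S)$ are the combinations of sections given by $f^{-1}(0)$, $f^{-1}(\infty)$. Finally $\delta$ is represented by $\delta_S\in\mathcal F(Y_S)$ with $n\delta_S=0$. Lemma~\ref{lem:transpose}(a) gives $f^t\in\mathrm{lCor}(\mathbb P^1_S-1_S,Y_S)$. Let $v\in\mathcal F_L(\mathbb P^1-\{1\})$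 be the class of $(f^t)^*\delta_S$. Then $nv=0$, and by Lemma~\ref{lem:transpose}(c), $0^*v=\delta(f^{-1}(0))$ and $\infty^*v=\delta(f^{-1}(\infty))$. Proposition~\ref{prop:line} gives $\delta(\operatorname{div}f)=0^*v-\infty^*v=0$.
\end{proof}

\section{Torsion sections are constant}\label{sec:const}

\begin{proposition}\label{prop:const}
Let $(X,k',x_0)$ be a pointed SNC scheme and $u\in\mathcal F(X)$ with $nu=0$, where $n$ is prime to $p$. Then $u=\mathrm{pr}^*x_0^*u$.
\end{proposition}

\begin{proof}
Put $\delta=u-\mathrm{pr}^*x_0^*u$. Then $n\delta=0$, and $x_0^*\delta=0$ because $\mathrm{pr}\circ x_0=\mathrm{id}$. Let $U\subset X^\circ$ be an affine open neighborhood of $x_0$. It is dense in $X$, smooth, and geometrically irreducible over $k'$. By Proposition~\ref{prop:inj} it suffices to show $\delta|_{U_0}=0$ for some dense open $U_0\subset U$. If $\dim U=0$, then $X=\operatorname{Spec}k'$ and $\delta=0$. So let $\dim U>0$, let $L$ be an algebraic closure of $k(U)$, and let $\bar\eta\colon\operatorname{Spec}L\to U$ be the geometric generic point. It makes $U$ a model of $L$. We use only models over $U$, which are $k'$-schemes. Write $\delta|_{\bar\eta}$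 for the class of $\delta|_U$ in $\mathcal F_L(L)$.

\emph{Step 1: $\delta|_{\bar\eta}=0$.} The irreducible affine variety $U_L=U\times_{k'}L$ has two $L$-points given by $\bar\eta$ and by $x_0$, and they are distinct because their images in $U$ are. Two points of an irreducible variety over an algebraically closed field lie on an irreducible closed curve \cite[\S6, Lemma]{Mumford}. Let $C\subset U_L$ be such a curve, $Y\to C$ its normalization, which is a smooth connected affine curve over $L$, and $y_1,y_0\in Y(L)$ points over $\bar\eta$ and $x_0$. Over some model $S$, the map $Y\to U_L$ extends to $Y_S\to U\times_{k'}S$ and the points extend to sections $y_{1,S}$, $y_{0,S}$. Let $\psi\colon Y_S\to U$ be the composite with the projection and $\delta_Y\in\mathcal F_L(Y)$ the class of $\psi^*\delta$. The map $\psi\circ y_{1,S}\colon S\to U$ induces $\bar\eta$ on $\operatorname{Spec}L$, so it is a morphism of models and $y_1^*\delta_Y=\delta|_{\bar\eta}$. The map $\psi\circ y_{0,S}$ agrees with $S\to\operatorname{Spec}k'\xrightarrow{x_0}U$ on $\operatorname{Spec}L$, hence everywhere, since $S$ is integral and $U$ is separated. So $y_0^*\delta_Y$ is the image of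 $x_0^*\delta=0$. Proposition~\ref{prop:curve} gives $\delta|_{\bar\eta}=0$.

\emph{Step 2: descent.} By Step 1, $\delta|_S=0$ for some morphism of models $S\to U$. Since $L/k(U)$ is algebraic, $k(S)/k(U)$ is finite. Its degree need not be prime to $n$, so a transfer alone does not suffice, and it need not be separable, so \'etale descent alone does not suffice. We use one tool for each part of the extension. Let $E$ be the separable closure of $k(U)$ in $k(S)$. For a small enough dense affine open $U_0\subset U$, the scheme $S_0=S\times_UU_0$ is finite and surjective over $U_0$, and the normalization $X_1$ of $U_0$ in $E$ is finite \'etale over $U_0$. As $S_0$ is normal, it is the normalization of $U_0$ in $k(S)$, so $S_0\to U_0$ factors through a finite surjective map $\pi\colon S_0\to X_1$ of smooth integral schemes, of degree $[k(S):E]=p^e$ for some $e\ge0$. By Lemma~\ref{lem:comp}(b),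
\[
p^e\,\delta|_{X_1}=(\pi^t)^*\pi^*(\delta|_{X_1})=(\pi^t)^*(\delta|_{S_0})=0 .
\]
Since $n\delta=0$ and $n$ is prime to $p$, we get $\delta|_{X_1}=0$. As $X_1\to U_0$ is an \'etale covering, $\delta|_{U_0}=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We apply Lemma~\ref{lem:criterion} to $\mathcal H=\mathcal F'$. Let $u\in\mathcal F'(X)$. On each member of some covering, $u$ is killed by an integer prime to $p$. Refining each member by Lemma~\ref{lem:goodcover}, we get a covering by pointed SNC schemes $(X_a,k_a,x_a)$ with $n_au|_{X_a}=0$ and $n_a$ prime to $p$. Proposition~\ref{prop:const} gives $u|_{X_a}=\mathrm{pr}^*g$ with $g=x_a^*u\in\mathcal F'(\operatorname{Spec}k_a)$. So $\theta\colon\eta_\sharp G\to\mathcal F'$ is an isomorphism. If $\mathcal F$ is torsion prime to $p$, then $\mathcal F=\mathcal F'$. A strictly $\overline{\square}$-invariant sheaf satisfies (H0) and (H1), so the conjecture follows.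
\end{proof}

\section{Cohomology of locally constant sheaves}\label{sec:converse}

We prove Theorem~\ref{thm:converse}. Let $G$ be a torsion \'etale sheaf on $\operatorname{Spec}k$ with torsion prime to $p$. As a sheaf of sets, $G$ is represented by an \'etale $k$-scheme $\tilde G$, a disjoint union of spectra of finite extensions of $k$, and $\tilde G$ also represents the pullback of $G$ to the \'etale site $(\mathrm{Sm}/k)_{\mathrm{\acute{e}t}}$ of smooth separated $k$-schemes of finite type. We write $H^i_{\mathrm{\acute{e}t}}(U,G)$ for the cohomology of this pullback, so $H^0_{\mathrm{\acute{e}t}}(U,G)=\mathrm{Mor}_k(U,\tilde G)$.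

\subsection{A resolution computed on interiors}
By Lemma~\ref{lem:triv}(b),(d), $X\mapsto X^\circ$ is a functor $\omega\colon\mathrm{lSm}/k\to\mathrm{Sm}/k$. Let $\{X_a\to X\}$ be a log \'etale covering. By Lemma~\ref{lem:triv}(c) the interior of any object log \'etale over $X$ is its restriction to $X^\circ$. Hence $\{X_a^\circ\to X^\circ\}$ is an \'etale covering, and $\omega$ takes the iterated fiber products of the $X_a$ over $X$ to those of the $X_a^\circ$ over $X^\circ$.

Let $G\to I^\bullet$ be an injective resolution on $(\mathrm{Sm}/k)_{\mathrm{\acute{e}t}}$, and let $\omega^*I^q$ be the presheaf $X\mapsto I^q(X^\circ)$. Its \v Cech complex for $\{X_a\to X\}$ is that of $I^q$ for $\{X_a^\circ\to X^\circ\}$. So $\omega^*I^q$ is a log \'etale sheaf whose higher \v Cech cohomology vanishes for every covering of every object. Cartan's criterion states that such a sheaf has vanishing higher cohomology on every object. Let $\mathcal H^i$ be the $i$-th cohomology sheaf of $\omega^*I^\bullet$, that is, the log \'etale sheaf associated with $X\mapsto H^i_{\mathrm{\acute{e}t}}(X^\circ,G)$. We shall show that $\mathcal H^0=\eta_\sharp G$ and $\mathcal H^i=0$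 for $i>0$. Then $\eta_\sharp G\to\omega^*I^\bullet$ is an acyclic resolution, and taking sections gives
\begin{equation}\label{eq:compare}
H^i_{\mathrm{l\acute{e}t}}(X,\eta_\sharp G)=H^i\bigl(I^\bullet(X^\circ)\bigr)=H^i_{\mathrm{\acute{e}t}}(X^\circ,G),
\end{equation}
naturally in $X$.

\emph{Degree zero.} The sheaf $\mathcal H^0=\ker(\omega^*I^0\to\omega^*I^1)$ has sections $\mathrm{Mor}_k(X^\circ,\tilde G)$, and its restriction to $\operatorname{Spec}(k)_{\mathrm{\acute{e}t}}$ is $G$. For a pointed SNC scheme $(X_a,k_a,x_a)$, a morphism from the connected scheme $X_a^\circ$ to $\tilde G$ lands in one component $\operatorname{Spec}k_2$, and so factors through $\operatorname{Spec}k_a$ by \eqref{eq:factor}. Lemmas~\ref{lem:goodcover} and~\ref{lem:criterion} give $\eta_\sharp G\cong\mathcal H^0$, that is,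
\begin{equation}\label{eq:star}
(\eta_\sharp G)(X)=\mathrm{Mor}_k(X^\circ,\tilde G).
\end{equation}

\subsection{Positive degrees}
Near a boundary point the interior has cohomology that no strict \'etale neighborhood kills. The next lemma shows that all of it is generated by the Kummer classes of the equations of the boundary, and these die after extracting roots. Let $m$ be prime to $p$, let $k'/k$ be a finite extension containing a primitive $m$-th root of unity, and use it to identify $\mu_m$ with $\mathbb Z/m$ on $k'$-schemes. The Kummer sequence $1\to\mu_m\to\mathbb G_m\to\mathbb G_m\to1$ gives a homomorphism $\partial\colon\mathcal O(U)^*\to H^1(U)$, where $H^i(-)=H^i_{\mathrm{\acute{e}t}}(-,\mathbb Z/m)$.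

\begin{lemma}\label{lem:kummer}
Let $(x_1,\dots,x_r)\colon X\to\mathbb A^r$ be a smooth morphism of $k'$-schemes, $x$ a geometric point of $X$ over $0$, and $U=\{x_1\cdots x_r\ne0\}$. Let $i\ge0$ and $\alpha\in H^i(U)$. There is an \'etale neighborhood $X'\to X$ of $x$ such that on $U\times_XX'$ the class $\alpha$ is a $\mathbb Z/m$-linear combination of $i$-fold cup products of $\partial(x_1),\dots,\partial(x_r)$; for $i=0$ this means a multiple of $1$.
\end{lemma}

\begin{proof}
We use induction on $r$, for all $X$, $i$ and $\alpha$ at once. For $r=0$ we have $U=X$, and $\alpha$ is locally zero if $i>0$ and locally constant if $i=0$. Let $r>0$, $D=\{x_1=0\}$, $U'=\{x_2\cdots x_r\ne0\}\subset X$ and $Z=D\cap U'$, so that $U=U'-Z$. Both $X$ and $D$ are smooth over $\mathbb A^{r-1}$ via $(x_2,\dots,x_r)$. Purity for the smooth pair $(U',Z)$ \cite[XVI, \S3]{SGA4} identifies $H^{i+1}_Z(U')$ with $H^{i-1}(Z)$ (the Tate twist is trivialized) and turns the localization sequence into an exact sequence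
\[
H^i(U')\to H^i(U)\xrightarrow{\ \mathrm{res}\ }H^{i-1}(Z),
\]
compatible with \'etale base change on $X$. The purity isomorphism is cup product with the fundamental class of $Z$, which up to sign is the image of $\partial(x_1)$ under the boundary map $H^1(U)\to H^2_Z(U')$, and the boundary map is compatible with cup products by classes on $U'$. Therefore $\mathrm{res}(\partial(x_1)\cup\beta)=\pm\beta|_Z$ for $\beta\in H^{i-1}(U')$.

By induction for $D$, there is an \'etale neighborhood $W\to D$ of $x$ over which $\mathrm{res}(\alpha)=\sum_Jc_J\,\beta_J|_Z$, where the $\beta_J$ are $(i-1)$-fold products of $\partial(x_2),\dots,\partial(x_r)$ on $U'$ (for $i=0$ the sum is empty). After shrinking, $W$ is standard \'etale over an affine open of $D$, and lifting the polynomials that define it gives an \'etale neighborhood $X'\to X$ of $x$ with $X'\times_XD=W$. Replace $X$ by $X'$. Then $\alpha\mp\sum_Jc_J\,\partial(x_1)\cup\beta_J$ has residue zero, so it comes from $H^i(U')$, and induction for $X\to\mathbb A^{r-1}$ finishes the proof.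
\end{proof}

Now let $i>0$ and $\alpha\in H^i_{\mathrm{\acute{e}t}}(X^\circ,G)$. We must find a log \'etale covering of $X$ on whose interiors $\alpha$ vanishes. By Lemma~\ref{lem:goodcover} we may assume $X$ SNC. The sheaf $G$ corresponds to a discrete torsion Galois module, in which a finite set of elements has a finite orbit and generates a finite submodule. So $G$ is the filtered union of its finite subsheaves. \'Etale cohomology of the Noetherian scheme $X^\circ$ commutes with filtered colimits, so $\alpha$ comes from a finite subsheaf $G_0$. Replacing $X$ by the strict \'etale covering $X\times_kk'$ for a suitable finite $k'/k$, we may assume that $G_0$ is constant on $X$, a sum of groups $\mathbb Z/m$ with $m$ prime to $p$ and $\mu_m\subset k'$. Classes that vanish locally form a subgroup, so it suffices to treat $\alpha\in H^i(X^\circ)$ with coefficients $\mathbb Z/m$.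

Let $x$ be a geometric point of $X$ and $x_1,\dots,x_r$ local equations of the components of $\partial X$ through $x$. By the sequence \eqref{eq:conormal} at the image of $x$, their differentials are independent there. So on a Zariski neighborhood of $x$ the map $(x_1,\dots,x_r)$ to $\mathbb A^r$ is smooth and $\partial X=\{x_1\cdots x_r=0\}$. Take $X'$ as in Lemma~\ref{lem:kummer}, with the log structure pulled back from $X$, and let $\tilde X$ be the base change of $X'\to\mathbb A^r$ along $\mathbb A^r\to\mathbb A^r$, $y_l\mapsto y_l^m$, with the log structure of $y_1\cdots y_r=0$. The map $\tilde X\to X'$ is surjective with chart $m\colon\mathbb N^r\to\mathbb N^r$, so it is a Kummer \'etale covering because $m$ is prime to $p$. On $\tilde X^\circ$ we have $\partial(x_l)=m\,\partial(y_l)=0$, and since $i>0$ the class $\alpha$ vanishes there. As $x$ varies, the maps $\tilde X\to X'\to X$ form a log \'etale covering. Hence $\mathcal H^i=0$, and \eqref{eq:compare} is proved.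

\subsection{Invariance}
Both $X\times\overline{\square}$ and $X\times\mathbb A^1$ have interior $X^\circ\times\mathbb A^1$, and $H^i_{\mathrm{\acute{e}t}}(U,G)=H^i_{\mathrm{\acute{e}t}}(U\times\mathbb A^1,G)$ for $G$ torsion prime to $p$ \cite[XV, Cor.~2.2]{SGA4}. By \eqref{eq:compare} and its naturality, $\mathcal F=\eta_\sharp G$ is strictly $\overline{\square}$-invariant and satisfies $H^i(X,\mathcal F)=H^i(X^\circ,\mathcal F)=H^i(X\times\mathbb A^1,\mathcal F)$.

\subsection{The equivalence of categories}
Give $\eta_\sharp G$ its log transfer structure (Section~\ref{sec:eta}). It is torsion prime to $p$: by \eqref{eq:star} a section factors on each of the finitely many components of $X^\circ$ through some $\operatorname{Spec}k_2$, so it comes from $G(k_2)$. Morphisms in the target category must commute with transfers. The next lemma shows that this is automatic: after a finite extension of the function field a correspondence splits into graphs, and this extension loses no information.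

\begin{lemma}\label{lem:morph}
Every morphism $\phi\colon\eta_\sharp G\to\eta_\sharp G'$ of sheaves on $\mathrm{lSm}/k$ commutes with transfers.
\end{lemma}

\begin{proof}
Let $V$ be an elementary log correspondence from $X$ to $Y$. We must show $\phi V^*=V^*\phi$. By \eqref{eq:star}, restriction along $j\colon X^\circ\to X$ is injective on $\eta_\sharp G'$, and $V\circ j$ is $V$ regarded as a correspondence from $X^\circ$. So we may assume that $X$ has trivial log structure, and by additivity that $X$ is connected, hence smooth and integral.

Let $K$ be a normal closure of $k(V)/k(X)$, let $X_1$ be a nonempty smooth open of the normalization of $X$ in $K$, and let $f\colon X_1\to X$ be the natural map. The components of $(X_1\times_XV)_{\mathrm{red}}$ that dominate $X_1$ correspond to the primes of $K\otimes_{k(X)}k(V)$, whose residue fields equal $K$ by normality. Such a component is finite and birational over the normal scheme $X_1$, hence isomorphic to it, so it is the graph of a morphism $g_i\colon X_1\to Y^\circ\subset Y$. Each component of the cycle $V\circ\Gamma_f$ lies in $X_1\times_XV$ and is finite and surjective over $X_1$, so it is one of these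 graphs. Thus $V\circ\Gamma_f=\sum m_i\Gamma_{g_i}$, and $f^*V^*=\sum m_ig_i^*$ on both sheaves. Since $\phi$ commutes with $f^*$ and the $g_i^*$,
\[
f^*\phi V^*=\phi f^*V^*=\sum m_i\,\phi g_i^*=\sum m_i\,g_i^*\phi=f^*V^*\phi .
\]
It remains to see that $f^*\colon\eta_\sharp G'(X)\to\eta_\sharp G'(X_1)$ is injective. By \eqref{eq:star}, two sections are morphisms $X\to\tilde G'$. Their equalizer is open and closed, because $\tilde G'$ is \'etale and separated over $k$. If they agree on $X_1\ne\emptyset$, the equalizer is nonempty, hence all of the connected scheme $X$.
\end{proof}

By Lemma~\ref{lem:morph} and the invariance just proved, $\eta_\sharp$ is a functor to the category in Theorem~\ref{thm:converse}, and morphisms $\eta_\sharp G\to\eta_\sharp G'$ in that category are the morphisms of sheaves on $\mathrm{lSm}/k$. By adjunction these are the morphisms $G\to(\eta_\sharp G')|_{\operatorname{Spec}(k)_{\mathrm{\acute{e}t}}}$, and the target is $G'$ by \eqref{eq:star}. So $\eta_\sharp$ is fully faithful. Finally, let $\mathcal F$ be strictly $\overline{\square}$-invariant and torsion prime to $p$. Theorem~\ref{thm:main} gives an isomorphism of sheaves $\eta_\sharp G\cong\mathcal F$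 with $G=\mathcal F|_{\operatorname{Spec}(k)_{\mathrm{\acute{e}t}}}$ torsion prime to $p$. Transporting the transfers of $\mathcal F$ gives a log transfer structure on $\eta_\sharp G$, which is the given one by uniqueness. So $\eta_\sharp$ is essentially surjective, and the last sentence of the theorem holds for every sheaf in the target category. This completes the proof of Theorem~\ref{thm:converse}.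

\begin{thebibliography}{9}

\bibitem{BPO}
Federico Binda, Doosung Park and Paul Arne {\O}stv{\ae}r, \emph{Triangulated categories of logarithmic motives over a field}, arXiv:2004.12298 (2020).

\bibitem{EGA4}
EGA IV.

\bibitem{Kato}
Kato, \emph{Logarithmic structures of Fontaine--Illusie}.

\bibitem{KKMS}
Kempf, Knudsen, Mumford and Saint-Donat, \emph{Toroidal Embeddings I}.

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\bibitem{SGA4}
SGA 4.

\end{thebibliography}
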